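\title{Powers of Hamilton cycles with prescribed colors\\ below minimum degree $(1-\frac{1}{2k})n$}

\begin{abstract}
Let $G_1,\dots,G_m$ be graphs on a common set of $n$ vertices, and let the edges of the $k$th power of the cycle $C_n$ be colored by $1,\dots,m$. We look for a spanning copy of this power in which every edge of color $i$ is an edge of $G_i$. Heath, Hyde, Morrison and Ogden proved that for $k\ge2$ such a copy exists when all minimum degrees are at least $(1-\frac1{2k}+\alpha)n$ and $n$ is large. We prove that minimum degree $(1-\frac1{2k}-\varepsilon_k)n$ suffices, where $\varepsilon_k=5\cdot10^{-23}k^{-6}$. In particular, for each $k\ge2$ there are only finitely many $n$ that admit a counterexample of minimum degree $(1-\frac1{2k})n$. The main step is the construction of random colored powers of paths in which every vertex is exactly uniformly distributed.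
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k\ge1$ and $n>2k+1$ be integers. The \emph{$k$th power of the cycle} $C_n$ is the graph $C_n^k$ with vertex set $\mathbb Z_n$ in which two distinct elements are adjacent when their cyclic distance is at most $k$. We call the elements of $\mathbb Z_n$ \emph{positions}. Every position has $2k$ neighbors, $k$ on each side.

Let $\mathbf G=\{G_1,\dots,G_m\}$ be a collection of graphs, not necessarily distinct, on a common vertex set $V$ with $|V|=n$, and let $\delta(\mathbf G)=\min_{i}\delta(G_i)$ be the smallest of their minimum degrees. Let $\chi\colon E(C_n^k)\to[m]$ be an arbitrary coloring of the edges of $C_n^k$, where $[m]=\{1,\dots,m\}$. A \emph{$\chi$-colored Hamilton $k$-cycle} in $\mathbf G$ is a bijection $\varphi\colon\mathbb Z_n\to V$ such that $\varphi(p)\varphi(q)$ is an edge of $G_{\chi(pq)}$ for every edge $pq$ of $C_n^k$. For $m=1$ this is a spanning copy of $C_n^k$ in one graph. At the other extreme, every edge of $C_n^k$ has its own color and must be found in its own graph. The number $m$ is unrestricted throughout.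

\begin{theorem}[Heath, Hyde, Morrison, Ogden \cite{HHMO}]\label{thm:HHMO}
For every $k\ge2$ and $\alpha>0$ there is $n_0$ such that for all $n\ge n_0$ the following holds. If $\mathbf G=\{G_1,\dots,G_m\}$ is a collection of graphs on a common set of $n$ vertices with $\delta(\mathbf G)\ge(1-\frac1{2k}+\alpha)n$, then $\mathbf G$ contains a $\chi$-colored Hamilton $k$-cycle for every $\chi\colon E(C_n^k)\to[m]$.
\end{theorem}

The constant $1-\frac1{2k}$ marks the point where greedy arguments stop. Suppose the $2k$ neighbors of a position are already occupied. Each occupant rules out at most $n-\delta(\mathbf G)$ vertices for that position. Under the hypothesis of Theorem~\ref{thm:HHMO} at least $2k\alpha n$ vertices survive. At minimum degree $(1-\frac1{2k})n$ none need survive: in the complete $2k$-partite graph with parts of size $n/(2k)$, vertices taken from $2k$ different parts have no common neighbor. The same constant appears when the cycle is built from left to right. A new position then has $k$ occupied neighbors, and at minimum degree $(1-\frac1{2k})n$ they rule out up to half of $V$, which is the borderline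 for a matching argument of Hall type. Since the colors let each of these constraints come from a different graph, one may guess that the bound is sharp. The following question comes from \cite{HHMO}.

\medskip
\noindent\textbf{Question.} \emph{Let $k\ge2$. Is there a collection $\mathbf G$ of graphs on a common set of $n$ vertices with $\delta(\mathbf G)=(1-\frac1{2k})n$, and a coloring $\chi$, such that $\mathbf G$ contains no $\chi$-colored Hamilton $k$-cycle?}
\medskip

Here $n$ is divisible by $2k$ and large, and we ask, for each fixed $k\ge2$, whether such a pair $(\mathbf G,\chi)$ exists for infinitely many $n$. The answer is no for every $k\ge2$, and there is room to spare.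

\begin{theorem}\label{thm:main}
Let $k\ge2$ and $\varepsilon_k=5\cdot10^{-23}k^{-6}$. There is $n_0=n_0(k)$ such that for all $n\ge n_0$, every $m$, every collection $\mathbf G=\{G_1,\dots,G_m\}$ of graphs on a common set of $n$ vertices with $\delta(\mathbf G)\ge(1-\frac1{2k}-\varepsilon_k)n$, and every $\chi\colon E(C_n^k)\to[m]$, the collection $\mathbf G$ contains a $\chi$-colored Hamilton $k$-cycle.
\end{theorem}

No divisibility of $n$ is needed. Since $(1-\frac1{2k})n\ge(1-\frac1{2k}-\varepsilon_k)n$, we obtain the answer.

\begin{corollary}\label{cor:answer}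
For each $k\ge2$ there are only finitely many $n$ divisible by $2k$ for which some collection $\mathbf G$ on $n$ vertices with $\delta(\mathbf G)=(1-\frac1{2k})n$ and some coloring $\chi$ admit no $\chi$-colored Hamilton $k$-cycle: there is no such pair once $n\ge n_0(k)$.
\end{corollary}

\begin{remark}\label{rem:k1}
For $k=1$ the constant $1-\frac1{2k}=\frac12$ cannot be lowered. The disjoint union of two cliques on $n/2$ vertices has minimum degree $n/2-1\ge(\frac12-\varepsilon)n$ for large $n$, and it has no Hamilton cycle. So the proof of Theorem~\ref{thm:main} must use $k\ge2$, and we point out each place where it does.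
\end{remark}

\begin{remark}\label{rem:lower}
The bound in Theorem~\ref{thm:main} cannot be replaced by $cn$ with $c<1-\frac1{k+1}$. Let $m=1$ and let $G_1$ be $K_n$ minus the edges of a clique on $\lfloor n/(k+1)\rfloor+1$ vertices. Then $\delta(G_1)=n-\lfloor n/(k+1)\rfloor-1\ge cn$ for large $n$, and $G_1$ has an independent set of size $\lfloor n/(k+1)\rfloor+1$. An independent set $I$ of $C_n^k$ meets each of the $n$ intervals of $k+1$ consecutive positions at most once, since such an interval is a clique, and each position lies in $k+1$ of these intervals; so $(k+1)|I|\le n$. Hence $G_1$ does not contain $C_n^k$. We do not determine the exact asymptotic threshold.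
\end{remark}

The proof cuts the cycle into one absorbing interval and many long segments separated by short gaps. Each of the two obstacles described above is met by its own result. Lemma~\ref{lem:connect} fills a gap of $k+2$ positions between arbitrary occupied ends, although the last position to be filled faces $2k$ constraints. Proposition~\ref{prop:chain} produces, for each segment, a random embedding in which every position receives an exactly uniform vertex, although Hall's condition may fail along the way if one is careless. These random embeddings form an almost perfect fractional matching between segments and vertices, which the Pippenger--Spencer theorem turns into an embedding of almost all segments. Section~\ref{sec:proof} carries this out and fills the remaining positions with vertices borrowed from the absorbing interval.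

\section{Forbidden sets, constants and tools}\label{sec:prelim}

Fix $k\ge2$ and $\mathbf G,\chi$ as in Theorem~\ref{thm:main}. For an edge $e$ of $C_n^k$ and $v\in V$, the \emph{forbidden set} $F_e(v)$ is the set of vertices not adjacent to $v$ in $G_{\chi(e)}$. Then $v\in F_e(v)$, and the sets are \emph{symmetric}: $x\in F_e(y)$ if and only if $y\in F_e(x)$. A map $\varphi$ from a set of positions to $V$ is \emph{valid} if $\varphi(q)\notin F_{pq}(\varphi(p))$ for every edge $pq$ inside its domain. We must find a valid bijection $\mathbb Z_n\to V$. A vertex $v$ is \emph{compatible at $q$} with the occupant $u$ of an adjacent position $p$ if $v\notin F_{pq}(u)$. Validity does not force nonadjacent positions to receive distinct vertices, so injectivity is always checked separately.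

\subsection*{Constants}
Put
\[
\theta_0=10^{-9}k^{-2},\quad \theta_1=\eta=10^{-21}k^{-5},\quad \zeta=\frac{\eta}{10},\quad d=\frac{1+\zeta}{2k},\quad c_1=\frac{d^3}{40}.
\]
Since $\zeta/(2k)=\varepsilon_k$, the degree hypothesis says exactly that
\begin{equation}\label{eq:F}
|F_e(v)|\le dn\qquad\text{for all edges $e$ and all $v\in V$.}
\end{equation}
This bound and symmetry are the only properties of $\mathbf G$ and $\chi$ that we use. From $\frac1{2k}\le d$ we get $c_1\ge1/(320k^3)$, and so
\begin{equation}\label{eq:const}
2kd=1+\zeta,\qquad kd\le0.51,\qquad d\le0.255,\qquad \zeta\le c_1/4 .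
\end{equation}
Throughout, $n$ is large in terms of $k$.

\subsection*{Flows}
We use the max-flow min-cut theorem in the following form. Let $T,U$ be finite sets, let $\mu',\lambda'$ be nonnegative measures on $T$ and $U$ of equal total mass, and let $\gamma$ be a nonnegative measure on $T\times U$. Either there is a measure $\kappa'$ on $T\times U$ with $0\le\kappa'\le\gamma$ and marginals $\mu',\lambda'$, or there are $S\subseteq T$ and $B\subseteq U$ with
\begin{equation}\label{eq:cut}
\mu'(S)>\lambda'(U\setminus B)+\gamma(S\times B).
\end{equation}
Indeed, take the network with arcs from a source to $t$, from $t$ to $v$, and from $v$ to a sink, of capacities $\mu'(t)$, $\gamma(t,v)$, $\lambda'(v)$. The cut whose source side contains $S$ and $U\setminus B$ has capacity $\mu'(T\setminus S)+\gamma(S\times B)+\lambda'(U\setminus B)$, and \eqref{eq:cut} says that this is less than $\mu'(T)$.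

\subsection*{Total variation}
For probability measures $P,P'$ on a finite set, $\|P-P'\|=\max_A|P(A)-P'(A)|$. If $X\sim P$ and $X'\sim P'$ are defined on one probability space, then $\|P-P'\|\le\Pr(X\ne X')$. If $0\le g\le b$, then $|\mathbb E_Pg-\mathbb E_{P'}g|\le b\|P-P'\|$, because $\mathbb E_Pg=\int_0^bP(g>u)\,du$.

\subsection*{Chernoff bounds}
If $X$ is a sum of independent indicator variables with mean $\bar x$, then $\Pr(X<\bar x/2)\le e^{-\bar x/8}$, and $\Pr(|X-\bar x|>u)\le2e^{-u^2/(3\bar x)}$ for $0\le u\le \bar x$. If indicators $Y_1,\dots,Y_M$ are revealed in order and each equals $1$ with conditional probability at least $p$ given any history, then $\sum_jY_j$ stochastically dominates the binomial variable $\mathrm{Bin}(M,p)$, so that $\Pr(\sum_jY_j<Mp/2)\le e^{-Mp/8}$.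

\subsection*{Edge colorings of hypergraphs}
In an $r$-uniform hypergraph every edge is a set of $r$ vertices. The \emph{degree} of a vertex and the \emph{codegree} of a pair of vertices are the numbers of edges containing them. A \emph{matching} is a set of pairwise disjoint edges, and the \emph{chromatic index} is the least number of matchings that partition the edge set.

\begin{theorem}[Pippenger, Spencer \cite{PS}]\label{thm:PS}
For all $r\ge2$ and $\varepsilon>0$ there is $\delta>0$ such that every $r$-uniform hypergraph with sufficiently large maximum degree $\Delta$, minimum degree at least $(1-\delta)\Delta$ and all codegrees at most $\delta\Delta$ has chromatic index at most $(1+\varepsilon)\Delta$.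
\end{theorem}

\section{Closing a gap of $k+2$ positions}\label{sec:connect}

Consider a gap of empty positions between two occupied stretches. In whatever order we fill it, the last position faces $2k$ forbidden sets of total size up to $2kdn>n$. We therefore need two of these sets to overlap, or to fall partly on vertices that are already ruled out. A gap $q_0,\dots,q_{k+1}$ of length $k+2$ is the shortest one whose end positions are nonadjacent. Their vertices can be chosen independently of each other, and both are neighbors of $q_1$, which we fill last.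

\begin{example}\label{ex:connect}
Let $k=2$ and suppose $|F_e(v)|\le n/4$ throughout. The gap is $q_0,q_1,q_2,q_3$. Let $L_i$ be the set of vertices compatible at $q_i$ with the occupants outside the gap. The positions $q_0,q_3$ have two outside neighbors and $q_1,q_2$ have one, so $|L_0|,|L_3|\ge n/2$ and $|L_1|\ge3n/4$. Write $f=F_{q_0q_1}$ and $h=F_{q_3q_1}$. We want $x\in L_0$ and $y\in L_3$ with $|L_1\setminus(f(x)\cup h(y))|>n/4$. Then $q_2$ faces three constraints and can be filled, and its occupant rules out at most $n/4$ further vertices at $q_1$, so $q_1$ can be filled too. Suppose no such pair exists. Then for all $x\in L_0$, $y\in L_3$,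
\[
\tfrac34n\le|L_1|\le\tfrac14n+|L_1\cap(f(x)\cup h(y))|\le\tfrac34n .
\]
So $|L_1|=3n/4$, and $f(x),h(y)$ are disjoint subsets of $L_1$ of size $n/4$. There are at least $\frac n2\cdot\frac n4$ pairs $(x,z)$ with $x\in L_0$, $z\in f(x)$, and by symmetry each $z$ lies in at most $|f(z)|\le n/4$ of them. So at least $n/2$ vertices of $L_1$ lie in some $f(x)$. The same count for $h$ gives at least $n/2$ vertices of $L_1$ that lie in some $h(y)$. As $\frac n2+\frac n2>\frac34n$, some vertex lies in some $f(x)$ and in some $h(y)$, which contradicts disjointness.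
\end{example}

For general $k$ the last comparison is $kd+kd$ against $(k+1)d$, with margin $(k-1)d$. The margin vanishes for $k=1$, and there the statement fails: in the graph of Remark~\ref{rem:k1} no path joins the two cliques. The lemma makes the example robust. It allows the excess $\zeta$, and it offers linearly many choices at every stage, which we need in order to avoid used vertices and to borrow from the absorbing interval.

\begin{lemma}\label{lem:connect}
Let $q_0,\dots,q_{k+1}$ be consecutive positions, and let arbitrary vertices be assigned to the $2k$ \emph{outside} positions, namely the $k$ positions before $q_0$ and the $k$ positions after $q_{k+1}$. Fill the positions in the order $q_0,q_{k+1},q_k,q_{k-1},\dots,q_1$. There is a rule that offers at each stage a \emph{stage set} $A\subseteq V$, determined only by the position $q_0$, the $2k$ outside vertices and the earlier choices, with the following property. If every choice is made in the set offered for it, then every stage set has size at least $c_1n$, and all constraints on edges inside $\{q_0,\dots,q_{k+1}\}$ and on edges from this set to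 the outside positions hold.
\end{lemma}

\begin{proof}
The positions $q_0$ and $q_{k+1}$ are nonadjacent and have $k$ outside neighbors each. For $1\le i\le k$ the position $q_i$ has $k-i$ outside neighbors on the left and $i-1$ on the right, $k-1$ in all, and it is adjacent to every other $q_j$. Let $L_i$ be the set of vertices compatible at $q_i$ with the outside vertices. By \eqref{eq:F} and $1=2kd-\zeta$,
\[
|L_0|,|L_{k+1}|\ge(1-kd)n=(kd-\zeta)n,\qquad |L_1|\ge(1-(k-1)d)n=((k+1)d-\zeta)n .
\]
Put $f=F_{q_0q_1}$ and $h=F_{q_{k+1}q_1}$. A pair $(x,y)\in L_0\times L_{k+1}$ is \emph{good} if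
\[
|L_1\setminus(f(x)\cup h(y))|\ge(k-1)dn+c_1n ,
\]
and \emph{bad} otherwise. A good pair leaves $c_1n$ vertices for $q_1$ whatever is placed at $q_2,\dots,q_k$. Put $\rho=\zeta+c_1$; by \eqref{eq:const}, $\rho\le2c_1=d^3/20$.

\medskip\noindent\emph{There are at least $d^2n^2/4$ good pairs.} Suppose there are fewer. Since $|L_0||L_{k+1}|\ge(0.49n)^2>d^2n^2/4$, a bad pair exists, and it shows that $|L_1|\le(k-1)dn+c_1n+2dn=((k+1)d+c_1)n$. Every bad pair $(x,y)$ satisfies
\[
|L_1\cap(f(x)\cup h(y))|>|L_1|-(k-1)dn-c_1n\ge(2d-\rho)n .
\]
As $|f(x)|,|h(y)|\le dn$, this gives, for every bad pair,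
\begin{equation}\label{eq:bad}
|f(x)\cap L_1|,\ |h(y)\cap L_1|\ge(d-\rho)n,\qquad |f(x)\cap h(y)\cap L_1|\le\rho n .
\end{equation}
A vertex $x\in L_0$ that lies in no bad pair lies in $|L_{k+1}|\ge0.49n$ good pairs, so there are at most $(d^2n^2/4)/(0.49n)\le d^2n$ such vertices. The same bound holds for vertices $y\in L_{k+1}$ in no bad pair. For $z\in L_1$ let
\[
a(z)=\frac{|f(z)\cap L_0|}{dn},\qquad b(z)=\frac{|h(z)\cap L_{k+1}|}{dn},
\]
both in $[0,1]$. By the symmetry of $f$ and by \eqref{eq:bad},
\[
\sum_{z\in L_1}a(z)=\sum_{x\in L_0}\frac{|f(x)\cap L_1|}{dn}\ge(kd-\zeta-d^2)\,n\Big(1-\frac\rho d\Big)\ge(kd-\zeta-d^2-k\rho)\,n ,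
\]
where the last step uses $(kd-\zeta-d^2)/d\le k$. Replacing $f,L_0$ by $h,L_{k+1}$ gives the same bound for $\sum b(z)$. From $(1-a)(1-b)\ge0$ we have $ab\ge a+b-1$, so
\[
\sum_{z\in L_1}a(z)b(z)\ge2(kd-\zeta-d^2-k\rho)n-((k+1)d+c_1)n\ge\big[(k-1)d-2d^2-(2k+2)\rho\big]n .
\]
Here $k\ge2$ enters: $(k-1)d-2d^2\ge d(1-2d)\ge0.49d$. Also $(2k+2)\rho\le3k\,d^3/20\le\frac{3\cdot0.51\cdot0.255}{20}\,d\le0.02d$. Thus $\sum ab\ge0.47dn$, and by symmetry of $f$ and $h$
\[
\sum_{x\in L_0}\ \sum_{y\in L_{k+1}}|f(x)\cap h(y)\cap L_1|=(dn)^2\sum_{z\in L_1}a(z)b(z)\ge0.47d^3n^3 .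
\]
By \eqref{eq:bad} the bad pairs contribute at most $n^2\cdot\rho n\le0.05d^3n^3$ to the left side, and each good pair contributes at most $dn$. So there are at least $0.42d^2n^2$ good pairs, a contradiction.

\medskip\noindent\emph{The stage sets.} For $q_0$ offer the set of $x\in L_0$ that lie in at least $d^2n/8$ good pairs. If this set had fewer than $d^2n/8$ elements, the number of good pairs would be less than $\frac{d^2n}8\cdot n+n\cdot\frac{d^2n}8=d^2n^2/4$; so it has at least $d^2n/8\ge c_1n$ elements. Let $x$ be the chosen vertex. For $q_{k+1}$ offer the set of $y$ with $(x,y)$ good, which has at least $d^2n/8$ elements. Let $y$ be the chosen vertex. For $q_i$ with $i=k,\dots,2$ offer the vertices of $L_i$ that are compatible with $x$, $y$ and the $k-i\le k-2$ vertices chosen at $q_{i+1},\dots,q_k$. These avoid at most $(k-1)+2+(k-2)=2k-1$ forbidden sets, so there are at least $(1-(2k-1)d)n=(d-\zeta)n\ge c_1n$ of them. For $q_1$ offer the vertices of $L_1\setminus(f(x)\cup h(y))$ that are compatible with the $k-1$ vertices at $q_2,\dots,q_k$; since $(x,y)$ is good, at least $c_1n$ remain. Every edge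 named in the lemma is respected when its later endpoint is filled.
\end{proof}

\section{Random sequences with uniform marginals}\label{sec:chain}

To embed almost all segments disjointly we need random embeddings of the segments that use every vertex equally often and never concentrate on few vertices. The following proposition provides them. Its constants do not depend on the length $\ell$.

\begin{proposition}\label{prop:chain}
Let $k\ge2$, $\beta=\frac{1+\eta}{2k}$ and $K=10/\theta_1$. Let $U$ be a finite set with uniform probability measure $\lambda$, and let $\ell\ge1$. For $1\le i<j\le\ell$ with $j-i\le k$ let $F_{ij}\colon U\to2^U$ be symmetric with $\lambda(F_{ij}(x))\le\beta$ for all $x\in U$. Then there is a random sequence $(x_1,\dots,x_\ell)\in U^\ell$ such that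
\begin{itemize}
\item[(i)] $x_j\notin F_{ij}(x_i)$ whenever $1\le j-i\le k$, always;
\item[(ii)] every $x_p$ is uniform on $U$;
\item[(iii)] $\Pr(x_p=y\mid x_1,\dots,x_{p-1})\le K/|U|$ for all $p$ and $y$.
\end{itemize}
\end{proposition}

For $k=1$ this fails. Let $I\subseteq U$ have measure $\frac{1+\eta}2$, and let $F_{12}(x)=I$ for $x\in I$ and $F_{12}(x)=\emptyset$ otherwise. Then $x_1\in I$ forces $x_2\notin I$, so uniform marginals would need $\lambda(I)\le1-\lambda(I)$.

\subsection{Couplings and split steps}

We build the sequence one step at a time, starting from a uniform $x_1$. Suppose $x_1,\dots,x_{p-1}$ have been constructed with (i) and (ii), where $p\ge2$. The data of \emph{step $p$} are the following. Let $r=\min(k,p-1)$ and let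
\[
t=(w_1,\dots,w_r)=(x_{p-1},\dots,x_{p-r})
\]
be the tuple of relevant predecessors, the most recent first. Let $\mu$ be the law of $t$ and $T\subseteq U^r$ its support, and put $F_i=F_{p-i,p}$. Let $\Gamma\subseteq T\times U$ be the set of pairs $(t,v)$ with $v\notin\bigcup_iF_i(w_i)$. We view $\Gamma$ as a bipartite graph with neighborhoods $N(t)\subseteq U$ and $N(v)\subseteq T$, and we measure its edges by
\[
e(S,B)=(\mu\otimes\lambda)\big(\Gamma\cap(S\times B)\big)\qquad(S\subseteq T,\ B\subseteq U).
\]
Complements $S^c,B^c$ are taken in $T$ and $U$. A \emph{coupling} for step $p$ is a probability measure $\kappa$ supported on $\Gamma$ with marginals $\mu$ and $\lambda$. If we choose $x_p$ with conditional law $\kappa(t,\cdot)/\mu(t)$ given $x_1,\dots,x_{p-1}$, then $x_p$ is compatible with the past, it is uniform, and $(t,x_p)$ has law $\kappa$. The \emph{density} of a measure $\kappa$ on $T\times U$ is the function $\kappa(t,v)/(\mu(t)\lambda(v))$. Property (iii) holds at step $p$ when the density of the coupling is at most $K$.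

Both sides of $\Gamma$ have degrees close to one half or more:
\begin{equation}\label{eq:deg}
\lambda(N(t))\ge\frac{1-\eta}2,\qquad \mu(N(v))\ge\frac{1-\eta}2 .
\end{equation}
The first bound holds as $r\beta\le k\beta=\frac{1+\eta}2$. For the second, $t\notin N(v)$ means $w_i\in F_i(v)$ for some $i$, by symmetry, and each $w_i$ is uniform, so $\mu(N(v))\ge1-\sum_i\lambda(F_i(v))$. With degrees slightly below one half a coupling need not exist, and whether it exists depends on the earlier steps.

\begin{example}\label{ex:stuck}
Let $k=2$, let $U$ be partitioned into $U_1,U_2$ of measure $\frac{1+\eta}4$ and $U_3,U_4$ of measure $\frac{1-\eta}4$, and let every $F_{ij}(x)$ be the part containing $x$. At step $2$ choose $x_2$ uniformly in the partner of the part of $x_1$, where $U_1,U_2$ are partners and $U_3,U_4$ are partners. Then $x_2$ is uniform and compatible with $x_1$. At step $3$, the tuples with both entries in $U_1\cup U_2$ have measure $\frac{1+\eta}2$, and all their neighbors lie in $U_3\cup U_4$, which has measure $\frac{1-\eta}2$. No coupling exists.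
\end{example}

The obstruction in the example is half of the tuples facing half of the vertices with no edges between them. We name it.

\begin{definition}\label{def:split}
Let $\theta\ge0$. Step $p$ is \emph{$\theta$-split via $(S,B)$}, where $S\subseteq T$ and $B\subseteq U$, if $\mu(S),\lambda(B)\in[\frac12-\theta,\frac12+\theta]$ and $e(S,B)\le\theta$.
\end{definition}

Lemma~\ref{lem:unsplit} will show that a step which is not $\eta$-split has a coupling of bounded density. So the task is to choose each coupling in such a way that the next step is not split.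

\subsection{The exact model for $k=2$}\label{sub:model}

To see how this is done, set all errors to zero: let $k=2$, $\eta=0$, $\beta=\frac14$, and let step $p\ge3$ be $0$-split via $(S,B)$. Thus $\mu(S)=\lambda(B)=\frac12$, and $B\subseteq F_1(w_1)\cup F_2(w_2)$ for every $t=(w_1,w_2)\in S$. Both sets have measure at most $\frac14$, so for $t\in S$ they partition $B$ into two sets of measure $\frac14$. Fix $i\in\{1,2\}$. By symmetry and the uniformity of $w_i$,
\[
\mathbb E_\mu\,\lambda(F_i(w_i)\cap B)=\sum_{v\in B}\lambda(v)\,\mu(w_i\in F_i(v))\le\tfrac12\cdot\tfrac14=\tfrac18 ,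
\]
and the tuples in $S$ alone contribute $\frac12\cdot\frac14$ to the left side. Hence $F_i(w_i)\cap B=\emptyset$ for $t\notin S$, and $\mu(w_i\in F_i(v),\,t\in S)=\frac14$ for every $v\in B$. With $A_i=\{w:F_i(w)\cap B\ne\emptyset\}$ we have found three properties.
\begin{itemize}
\item[(a)] The events $t\in S$, $w_1\in A_1$ and $w_2\in A_2$ coincide on $T$, and $\lambda(A_1)=\lambda(A_2)=\frac12$.
\item[(b)] For $t\in S$ the sets $F_1(w_1)$ and $F_2(w_2)$ have no common point in $B$.
\item[(c)] For $v\in B$ and $i=1,2$ we have $\mu(w_i\in F_i(v),\,t\in S)=\frac14$.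
\end{itemize}
Now look at step $p-1$. Its tuple $t'$ begins with $w_2$, its new vertex is $w_1$, and its coupling $\kappa$ is the law of $(t',w_1)$. Two kinds of coupling are incompatible with (a)--(c).

\emph{First kind: step $p-1$ is not $0$-split and $\kappa$ is positive on every edge.} By (a), $\kappa$ puts no mass on $\{t':w_2\notin A_2\}\times A_1$. So step $p-1$ has no edge between these two sets of measure $\frac12$, and it is $0$-split after all.

\emph{Second kind: there are disjoint events $Z_1,Z_2$ of probability $\frac12$ such that $t'$ and $w_1$ are independent given each $Z_i$.} Given $Z_i$, the events $w_1\in A_1$ and $w_2\in A_2$ are independent and coincide, so they have conditional probability $0$ or $1$. As $\lambda(A_1)=\frac12$, one of the $Z_i$ coincides with $S$ almost surely. Given $S$, for $v\in B$ the events $w_1\in F_1(v)$ and $w_2\in F_2(v)$ are independent and have probability $\frac12$ by (c). Both occur with probability $\frac14$, and then $v\in F_1(w_1)\cap F_2(w_2)$, which contradicts (b).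

In the exact model the first kind alone would do, since the first steps are not split. With errors it does not. The quantitative form of the first argument deduces from a $\theta$-split at step $p$ only a split of order $\sqrt{k\theta}$ at step $p-1$. Tracing this back through $\ell$ steps needs $\eta$ doubly exponentially small in $\ell$, while Section~\ref{sec:proof} needs $\ell>1/\eta$. The second kind stops the loss. We work at two scales $\theta_1\ll\theta_0^2$. If a step is not $\theta_0$-split we use a coupling of the first kind. If it is $\theta_0$-split, then \eqref{eq:deg} makes $\Gamma$ almost complete on $S\times B^c$ and on $S^c\times B$, and this is what allows a coupling of the second kind. In both cases the next step is not $\theta_1$-split.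

\subsection{Couplings of the two kinds}

\begin{lemma}\label{lem:unsplit}
Let $\eta\le\theta\le1$ and suppose the step is not $\theta$-split. Then there is a coupling $\kappa$ with $\kappa\ge\frac\theta4\,\mu\otimes\lambda$ on $\Gamma$ and density at most $\frac4\theta+\frac\theta4$.
\end{lemma}

\begin{proof}
Let $\rho=\theta/4$. We look for $\kappa=\rho\,(\mu\otimes\lambda)|_\Gamma+\kappa'$ with $0\le\kappa'\le\rho^{-1}(\mu\otimes\lambda)|_\Gamma$. The marginals of $\kappa'$ must be
\[
\mu'(t)=\mu(t)\big(1-\rho\lambda(N(t))\big),\qquad\lambda'(v)=\lambda(v)\big(1-\rho\mu(N(v))\big),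
\]
which are nonnegative and have the same total mass $1-\rho\,e(T,U)$. Suppose $\kappa'$ does not exist. By \eqref{eq:cut} there are $S,B$ with $\rho^{-1}e(S,B)<\mu'(S)-\lambda'(B^c)$. Since $\mu'(S)=\mu(S)-\rho\,e(S,U)$ and $\lambda'(B^c)=\lambda(B^c)-\rho\,e(T,B^c)$,
\[
\mu'(S)-\lambda'(B^c)=\mu(S)-\lambda(B^c)+\rho\big[e(S^c,B^c)-e(S,B)\big]\le\mu(S)-\lambda(B^c)+\rho\min\big(\lambda(B^c),\mu(S^c)\big).
\]
Using also $\mu(S)-\lambda(B^c)=\lambda(B)-\mu(S^c)$, we get
\begin{equation}\label{eq:two}
\rho^{-1}e(S,B)<\mu(S)-(1-\rho)\lambda(B^c),\qquad \rho^{-1}e(S,B)<\lambda(B)-(1-\rho)\mu(S^c).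
\end{equation}
The first inequality gives $\mu(S)>0$ and $e(S,B)<\rho\mu(S)$. With \eqref{eq:deg},
\[
\mu(S)\lambda(B^c)\ge e(S,B^c)=e(S,U)-e(S,B)\ge\mu(S)\big(\tfrac{1-\eta}2-\rho\big),
\]
so $\lambda(B^c)\ge\frac{1-\eta}2-\rho$. The second inequality gives $\lambda(B)>0$ and $e(S,B)<\rho\lambda(B)$, so
\[
\mu(S^c)\lambda(B)\ge e(S^c,B)=e(T,B)-e(S,B)\ge\lambda(B)\big(\tfrac{1-\eta}2-\rho\big),
\]
and $\mu(S^c)\ge\frac{1-\eta}2-\rho$. As the left sides of \eqref{eq:two} are nonnegative, $\mu(S)>\lambda(B^c)-\rho$ and $\lambda(B)>\mu(S^c)-\rho$. So all four of $\mu(S),\mu(S^c),\lambda(B),\lambda(B^c)$ are at least $\frac12-\frac\eta2-2\rho\ge\frac12-\theta$, where $\eta\le\theta$ is used. Together with $e(S,B)<\rho\le\theta$ this shows that the step is $\theta$-split, a contradiction.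
\end{proof}

For a split step we modify a given coupling by one move: sample two pairs and exchange their second coordinates if both new pairs are edges. This preserves the marginals. We use the move first to shift the mass onto the two almost complete blocks, and then to make the coordinates almost independent inside each block. Put
\[
\tau=4\sqrt{\theta_0}.
\]

\begin{lemma}\label{lem:split}
Suppose the step is $\theta_0$-split and has a coupling $\kappa_0$ of density at most $K_1$. Then there are a coupling $\kappa$ of density at most $K_1+\theta_0^{-1/2}+3$, disjoint sets $Z_1,Z_2\subseteq T\times U$ and probability measures $P_i$ on $T$ and $Q_i$ on $U$ such that, for $i=1,2$,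
\begin{equation}\label{eq:G2}
\kappa(Z_i)\ge\tfrac12-\tau,\qquad \|\kappa(\cdot\mid Z_i)-P_i\otimes Q_i\|\le\tau .
\end{equation}
\end{lemma}

\begin{proof}
Let the step be $\theta_0$-split via $(S,B)$, and put $Z_1=S\times B^c$ and $Z_2=S^c\times B$.

\emph{The blocks are almost complete.} By \eqref{eq:deg}, $e(S,B^c)=e(S,U)-e(S,B)\ge\mu(S)\frac{1-\eta}2-\theta_0$. Since $\eta\le\theta_0\le\frac16$,
\[
(\mu\otimes\lambda)(Z_1\setminus\Gamma)\le\mu(S)\big(\lambda(B^c)-\tfrac{1-\eta}2\big)+\theta_0\le\big(\tfrac12+\theta_0\big)\tfrac32\theta_0+\theta_0\le2\theta_0 .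
\]
Also $e(S^c,B)=e(T,B)-e(S,B)\ge\lambda(B)\frac{1-\eta}2-\theta_0$, so $(\mu\otimes\lambda)(Z_2\setminus\Gamma)\le\lambda(B)(\mu(S^c)-\frac{1-\eta}2)+\theta_0\le2\theta_0$.

\emph{Moving the mass into the blocks.} We find a coupling $\kappa'$ of density at most $K_1+\theta_0^{-1/2}$ with $\kappa'(S\times B)\le3\sqrt{\theta_0}$. Let $\alpha_1=\kappa_0(S\times B)$ and $\alpha_2=\kappa_0(S^c\times B^c)$. From $\mu(S)=\kappa_0(Z_1)+\alpha_1$ and $\lambda(B^c)=\kappa_0(Z_1)+\alpha_2$ we get $|\alpha_1-\alpha_2|\le2\theta_0$. If $\max(\alpha_1,\alpha_2)\le3\sqrt{\theta_0}$, let $\kappa'=\kappa_0$. Otherwise $\alpha=\min(\alpha_1,\alpha_2)\ge3\sqrt{\theta_0}-2\theta_0>0$. Take independent samples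
\[
(t_1,v_1)\sim\kappa_0(\cdot\mid S\times B),\qquad(t_2,v_2)\sim\kappa_0(\cdot\mid S^c\times B^c),
\]
and let $\mathcal E$ be the event that $(t_1,v_2)$ and $(t_2,v_1)$ both lie in $\Gamma$. The laws of $t_i$ and $v_i$ are at most $\mu/\alpha_i$ and $\lambda/\alpha_i$. So the laws of $(t_1,v_2)\in Z_1$ and $(t_2,v_1)\in Z_2$ have density at most $1/(\alpha_1\alpha_2)$, and $\Pr(\mathcal E^c)\le4\theta_0/(\alpha_1\alpha_2)$. Write $\mathcal L(X;\mathcal E)$ for the measure $A\mapsto\Pr(X\in A,\,\mathcal E)$, and let
\[
\kappa'=\kappa_0+\alpha\big[\mathcal L((t_1,v_2);\mathcal E)+\mathcal L((t_2,v_1);\mathcal E)-\mathcal L((t_1,v_1);\mathcal E)-\mathcal L((t_2,v_2);\mathcal E)\big].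
\]
The subtracted terms live on disjoint sets and $\alpha\mathcal L((t_i,v_i);\mathcal E)\le(\alpha/\alpha_i)\kappa_0\le\kappa_0$, so $\kappa'\ge0$. The added terms live on $\Gamma$. In each marginal the bracket cancels, since $t_1,t_2$ and $v_1,v_2$ each occur once with each sign. So $\kappa'$ is a coupling. The added terms live on the disjoint sets $Z_1,Z_2$, so the density grows by at most $\alpha/(\alpha_1\alpha_2)=1/\max(\alpha_1,\alpha_2)\le\theta_0^{-1/2}$. Finally
\[
\kappa'(S\times B)=(\alpha_1-\alpha)+\alpha\Pr(\mathcal E^c)\le2\theta_0+\frac{4\theta_0}{\max(\alpha_1,\alpha_2)}\le2\theta_0+\tfrac43\sqrt{\theta_0}\le3\sqrt{\theta_0}.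
\]
Let $z_i=\kappa'(Z_i)$. Then $z_1=\mu(S)-\kappa'(S\times B)$ and $z_2=\lambda(B)-\kappa'(S\times B)$, so $z_i\ge\frac12-\theta_0-3\sqrt{\theta_0}\ge\frac12-\tau\ge\frac13$.

\emph{Independence inside the blocks.} Fix $i$. Let $\nu_i=\kappa'(\cdot\mid Z_i)$, with marginals $P_i\le\mu/z_i$ and $Q_i\le\lambda/z_i$. Take independent samples $(t_1,v_1),(t_2,v_2)\sim\nu_i$ and define $\mathcal E$ as before. Output $(t_1,v_2)$ on $\mathcal E$ and $(t_1,v_1)$ otherwise, and let $\nu_i'$ be the law of the output. It is supported on $\Gamma\cap Z_i$, and its first marginal is $P_i$. The event $\mathcal E$ is invariant under exchanging the two samples, so $\Pr(v_2=v,\mathcal E)=\Pr(v_1=v,\mathcal E)$, and the second marginal is $Q_i$. The pairs $(t_1,v_2)$ and $(t_2,v_1)$ have law $P_i\otimes Q_i$, of density at most $z_i^{-2}\le9$. The output equals $(t_1,v_2)$ on $\mathcal E$, so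
\[
\|\nu_i'-P_i\otimes Q_i\|\le\Pr(\mathcal E^c)\le2\cdot9\cdot2\theta_0=36\theta_0\le\tau .
\]
Let $\kappa$ agree with $\kappa'$ outside $Z_1\cup Z_2$ and equal $z_i\nu_i'$ on $Z_i$. It is a coupling with $\kappa(Z_i)=z_i$ and $\kappa(\cdot\mid Z_i)=\nu_i'$. Since $\nu_i'\le\nu_i+P_i\otimes Q_i$ and $z_iP_i\otimes Q_i\le z_i^{-1}\mu\otimes\lambda$, the density grows by at most $3$.
\end{proof}

\begin{definition}\label{def:good}
A coupling $\kappa$ for a step is \emph{good} if one of the following holds.
\begin{itemize}
\item[(G1)] The step is not $\theta_0$-split and $\kappa\ge\frac{\theta_0}4\mu\otimes\lambda$ on $\Gamma$.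
\item[(G2)] There are disjoint $Z_1,Z_2$ and probability measures $P_i,Q_i$ satisfying \eqref{eq:G2}.
\end{itemize}
\end{definition}

\subsection{A good coupling prevents a fine split}

Put $\theta'=16\theta_1/\beta$. We shall use
\begin{equation}\label{eq:num}
\theta_1\le\theta'\le\theta_0^2/8,\qquad\theta'\le10^{-18}\beta,\qquad\tau\le\beta/1000,\qquad \tfrac1{2k}\le\beta\le\tfrac13 .
\end{equation}
Indeed $\theta'\le32k\theta_1=32\cdot10^{-21}k^{-4}$, while $\theta_0^2/8=125\cdot10^{-21}k^{-4}$ and $10^{-18}\beta\ge500\cdot10^{-21}k^{-1}$; and $\tau<1.3\cdot10^{-4}k^{-1}$, while $\beta/1000\ge5\cdot10^{-4}k^{-1}$.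

\begin{lemma}\label{lem:first}
The steps $p$ with $2\le p\le k$ are not $\theta_0$-split.
\end{lemma}

\begin{proof}
Here $r\le k-1$. Suppose the step is $\theta_0$-split via $(S,B)$. Every $t$ has
\[
\lambda(N(t)\cap B)\ge\lambda(B)-(k-1)\beta\ge\tfrac12-\theta_0-\tfrac{1+\eta}2+\beta\ge\beta-2\theta_0 ,
\]
so $e(S,B)\ge(\frac12-\theta_0)(\beta-2\theta_0)>\theta_0$, a contradiction.
\end{proof}

The next lemma is the approximate form of (a)--(c) in Section~\ref{sub:model}. It needs two coordinates $w_1,w_2$, so it needs $k\ge2$.

\begin{lemma}\label{lem:anatomy}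
Let $p\ge k+1$ and let step $p$ be $\theta_1$-split via $(S,B)$. Then there are sets $A_1,A_2\subseteq U$ and $B_0\subseteq B$ such that
\begin{itemize}
\item[(a)] $\mu(\{t:w_i\in A_i\}\,\triangle\,S)\le\theta'$ and $|\lambda(A_i)-\frac12|\le2\theta'$ for $i=1,2$;
\item[(b)] the function $g(t)=\lambda(F_1(w_1)\cap F_2(w_2)\cap B)\in[0,\beta]$ satisfies $\sum_{t\in S}\mu(t)g(t)\le3\theta_1$;
\item[(c)] $\lambda(B_0)\ge\frac25$, and $\mu(w_i\in F_i(v),\,t\in S)\ge\beta/2$ for $v\in B_0$ and $i=1,2$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\theta=\theta_1=\eta$ and $|\cdot|=\mu\otimes\lambda$. We have $r=k$. For $1\le j\le k$ let $E_j=\{(t,v)\in T\times U:v\in F_j(w_j)\}$; the union of the $E_j$ is the set of non-edges. The non-edges in $S\times B$ have measure at least $(\frac12-\theta)^2-\theta\ge\frac14-2\theta$. On the other hand $|E_j\cap(S\times B)|\le\beta\mu(S)\le\beta(\frac12+\theta)$, and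
\[
k\beta\big(\tfrac12+\theta\big)=\tfrac{1+\eta}2\big(\tfrac12+\theta\big)\le\tfrac14+\tfrac34\theta+\tfrac12\theta^2\le\tfrac14+\theta .
\]
So the sets $E_j$ cover the non-edges in $S\times B$ with almost nothing to spare. First, each of them is nearly as large as it can be:
\begin{equation}\label{eq:Ei}
|E_i\cap(S\times B)|\ge\tfrac14-2\theta-(k-1)\beta\big(\tfrac12+\theta\big)\ge\tfrac14-2\theta-\big(\tfrac14+\theta\big)+\tfrac\beta2=\tfrac\beta2-3\theta .
\end{equation}
Second, they hardly overlap. A point of $E_1\cap E_2$ is counted at least twice in the sum below and once in the union, so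
\[
|E_1\cap E_2\cap(S\times B)|\le\sum_j|E_j\cap(S\times B)|-\Big|\bigcup_jE_j\cap(S\times B)\Big|\le\big(\tfrac14+\theta\big)-\big(\tfrac14-2\theta\big)=3\theta .
\]
The left side is $\sum_{t\in S}\mu(t)g(t)$, which proves (b).

For (a) let $A_i=\{w\in U:\lambda(F_i(w)\cap B)\ge\beta/2\}$. By symmetry and uniformity of $w_i$ we have $|E_i\cap(T\times B)|=\sum_{v\in B}\lambda(v)\mu(w_i\in F_i(v))\le\beta\lambda(B)$, so \eqref{eq:Ei} gives
\[
\sum_{t\notin S}\mu(t)\lambda(F_i(w_i)\cap B)=|E_i\cap(S^c\times B)|\le\beta\big(\tfrac12+\theta\big)-\tfrac\beta2+3\theta\le4\theta .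
\]
Each $t\notin S$ with $w_i\in A_i$ contributes at least $\mu(t)\beta/2$, so these $t$ have measure at most $8\theta/\beta$. By \eqref{eq:Ei} again,
\[
\sum_{t\in S}\mu(t)\big(\beta-\lambda(F_i(w_i)\cap B)\big)=\beta\mu(S)-|E_i\cap(S\times B)|\le4\theta .
\]
All terms are nonnegative, and each $t\in S$ with $w_i\notin A_i$ contributes at least $\mu(t)\beta/2$, so these $t$ have measure at most $8\theta/\beta$. Adding up gives the first bound in (a). The second follows from $\lambda(A_i)=\mu(w_i\in A_i)$, $|\mu(S)-\frac12|\le\theta$ and $\theta\le\theta'$.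

For (c) let $h_i(v)=\mu(w_i\in F_i(v),\,t\in S)\le\lambda(F_i(v))\le\beta$. By symmetry and \eqref{eq:Ei},
\[
\sum_{v\in B}\lambda(v)(\beta-h_i(v))=\beta\lambda(B)-|E_i\cap(S\times B)|\le4\theta ,
\]
so the $v\in B$ with $h_i(v)<\beta/2$ have measure at most $8\theta/\beta$. Removing them for $i=1,2$ leaves $B_0$ with $\lambda(B_0)\ge\frac12-\theta-\theta'\ge\frac25$.
\end{proof}

\begin{lemma}\label{lem:next}
If $p\ge k+1$ and the coupling used at step $p-1$ is good, then step $p$ is not $\theta_1$-split.
\end{lemma}

\begin{proof}
Suppose step $p$ is $\theta_1$-split via $(S,B)$, and take $A_1,A_2,B_0,g$ from Lemma~\ref{lem:anatomy}. Step $p-1\ge k\ge2$ has tuple $t'=(x_{p-2},x_{p-3},\dots)=(w_2,w_3,\dots)$ of length $\min(k,p-2)\ge k-1$ and new vertex $w_1$. Let $\mu'$, $e'$ and $\kappa$ be its tuple law, edge measure and coupling. Then $\kappa$ is the law of $(t',w_1)$, and $t$ is a function of $(t',w_1)$ with law $\mu$. So events defined by $t$ are events for $\kappa$; we write $S$ for the event $t\in S$. The coordinate $w_2$ belongs to both $t$ and $t'$, which again uses $k\ge2$. By (a),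
\begin{equation}\label{eq:star}
\kappa\big(\{w_1\in A_1\}\,\triangle\,\{w_2\in A_2\}\big)\le2\theta' .
\end{equation}

\emph{Case (G1).} Let $S'=\{t':w_2\notin A_2\}$. By (G1) and \eqref{eq:star}, $\frac{\theta_0}4e'(S',A_1)\le\kappa(S'\times A_1)\le2\theta'$, so $e'(S',A_1)\le8\theta'/\theta_0\le\theta_0$ by \eqref{eq:num}. Both $\mu'(S')=1-\lambda(A_2)$ and $\lambda(A_1)$ are within $2\theta'\le\theta_0$ of $\frac12$. So step $p-1$ is $\theta_0$-split via $(S',A_1)$, which contradicts (G1).

\emph{Case (G2).} We first show that one of the blocks almost coincides with $S$. Put $\sigma=5\theta'+\tau$, and let $a_i=Q_i(A_1)$ and $b_i=P_i(w_2\in A_2)$. Given $Z_i$, the event in \eqref{eq:star} has probability at most $2\theta'/(\frac12-\tau)\le5\theta'$. By \eqref{eq:G2} it has probability at most $\sigma$ under $P_i\otimes Q_i$, that is,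
\[
a_i(1-b_i)+b_i(1-a_i)\le\sigma .
\]
Note $2\sigma\le\frac12$. If $a_i\ge\frac12$, then $1-b_i\le2\sigma$, hence $b_i\ge\frac12$ and $1-a_i\le2\sigma$. If $a_i<\frac12$, then $b_i\le2\sigma\le\frac12$, hence $a_i\le2\sigma$. If $a_1,a_2\le2\sigma$, then, as $\kappa((Z_1\cup Z_2)^c)\le2\tau$,
\[
\lambda(A_1)=\kappa(w_1\in A_1)\le(2\sigma+\tau)+2\tau=10\theta'+5\tau<\tfrac14 ,
\]
contrary to (a). So there is $i$ with $a_i\ge1-2\sigma$. Write $Z,P,Q$ for $Z_i,P_i,Q_i$. Then $\kappa(Z,\,w_1\notin A_1)\le2\sigma+\tau$ by \eqref{eq:G2}, and with (a)
\begin{gather*}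
\kappa(Z\setminus S)\le2\sigma+\tau+\theta'=3\tau+11\theta',\\
\kappa(S\setminus Z)=\mu(S)-\kappa(Z)+\kappa(Z\setminus S)\le(\theta_1+\tau)+3\tau+11\theta'\le4\tau+12\theta' .
\end{gather*}

Now we bound $\mathbb E_\kappa[g\mid Z]$ from both sides. For $v\in B_0$, by \eqref{eq:G2}, (c) and \eqref{eq:num},
\[
Q(F_1(v))\ge\kappa(w_1\in F_1(v),\,Z)-\tau\ge\kappa(w_1\in F_1(v),\,S)-\kappa(S\setminus Z)-\tau\ge\tfrac\beta2-5\tau-12\theta'\ge\tfrac\beta4 .
\]
The same chain with the event $w_2\in F_2(v)$, which depends only on $t'$, gives $P(w_2\in F_2(v))\ge\beta/4$. By symmetry $g=\sum_{v\in B}\lambda(v)\,1[w_1\in F_1(v)]\,1[w_2\in F_2(v)]$, and under $P\otimes Q$ the two indicators are independent. Since $0\le g\le\beta$,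
\[
\mathbb E_\kappa[g\mid Z]\ge\sum_{v\in B_0}\lambda(v)\,Q(F_1(v))\,P(w_2\in F_2(v))-\beta\tau\ge\frac25\cdot\frac{\beta^2}{16}-\beta\tau=\frac{\beta^2}{40}-\beta\tau .
\]
On the other hand, (b) gives $\mathbb E_\kappa[g1_Z]\le\mathbb E_\kappa[g1_S]+\beta\kappa(Z\setminus S)\le3\theta_1+\beta(3\tau+11\theta')$. As $\kappa(Z)\ge\frac13$ and $9\theta_1\le16\theta_1=\beta\theta'$, we get $\mathbb E_\kappa[g\mid Z]\le\beta(9\tau+34\theta')$. Together,
\[
\frac{\beta^2}{40}\le\beta(10\tau+34\theta')\le\beta^2\big(10^{-2}+10^{-16}\big)
\]
by \eqref{eq:num}, which is false.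
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:chain}]
Take $x_1$ uniform. We show by induction on $p\ge2$ that step $p$ has a good coupling of density at most $K$, and we use it to define $x_p$. If step $p$ is not $\theta_0$-split, Lemma~\ref{lem:unsplit} with $\theta=\theta_0\ge\eta$ gives a coupling satisfying (G1), of density at most $4/\theta_0+1\le K$. Suppose step $p$ is $\theta_0$-split. Then $p\ge k+1$ by Lemma~\ref{lem:first}, the coupling used at step $p-1\ge2$ is good, and step $p$ is not $\theta_1$-split by Lemma~\ref{lem:next}. Lemma~\ref{lem:unsplit} with $\theta=\theta_1=\eta$ gives a coupling of density at most $4/\theta_1+1$; this is where the smallness of $\eta$ is used. Lemma~\ref{lem:split} turns it into a coupling satisfying (G2) of density at most $4/\theta_1+4+\theta_0^{-1/2}\le6/\theta_1\le K$.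
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Put
\[
c_2=\frac{c_1}2\,8^{-2k},\qquad c_3=\frac{\zeta c_2}{3k+3},\qquad\xi=\frac{c_3}{20},
\]
and fix an integer $\ell\ge k$ with $\frac{k+2}\ell\le\min(\frac{c_3}{20},\frac\zeta2)$. All constants, including those hidden in $O(\cdot)$, depend only on $k$. Figure~\ref{fig:layout} shows how the cycle is divided.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.33cm,y=0.33cm]
\foreach \x in {0,1,3,4,5,6,7,8,9,10,12,13,18,19,20,21,22,23}
  \fill (\x,0) circle (1.6pt);
\foreach \x in {2,11}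
  \fill (\x-0.3,-0.3) rectangle (\x+0.3,0.3);
\foreach \x in {14,15,16,17,24,25,26,27,28,29,30,31,32,33,34,35,36,37}
  \draw (\x,0) circle (1.8pt);
\draw (-0.3,1) -- node[above] {\scriptsize window} (4.3,1);
\draw (4.7,1) -- node[above] {\scriptsize separator} (8.3,1);
\draw (8.7,1) -- node[above] {\scriptsize window} (13.3,1);
\draw (-0.3,-1) -- node[below] {$\mathcal A$} (13.3,-1);
\draw (13.7,-1) -- node[below] {$J_1$} (17.3,-1);
\draw (17.7,-1) -- node[below] {$I_1$} (23.3,-1);
\draw (23.7,-1) -- node[below] {$J_2$} (27.3,-1);
\draw (27.7,-1) -- node[below] {$I_2$} (33.3,-1);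
\draw (33.7,-1) -- node[below] {$J_3$} (37.3,-1);
\end{tikzpicture}
\caption{Schematic division of the cycle $\mathbb Z_n$ for $k=2$, cut open at the start of the absorbing interval $\mathcal A$. The interval $\mathcal A$ consists of windows of $2k+1$ positions, whose centers are drawn as squares, and separators of $k+2$ positions. The rest consists of gaps $J_j$ and segments $I_j$. Open circles are the positions still empty before the final stage: all gaps and the few segments, here $I_2$, that were not filled.}
\label{fig:layout}
\end{figure}

\subsection{The absorbing interval}\label{sub:absorb}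

At the end of the construction a few positions are empty and equally many vertices are unused. Lemma~\ref{lem:connect} offers a set $A$ of $c_1n$ vertices for an empty position, but $A$ may contain no unused vertex. So we prepare exchanges: for every possible set $A$ and every vertex $v$ there will be many positions $z$ whose occupant lies in $A$ and can be replaced by $v$. The occupant then moves to the empty position and $v$ takes its place.

Let $\mathcal T$ be the family of \emph{target sets}, consisting of all sets $V\setminus\bigcup_{i=1}^kF_{\{q-i,q\}}(y_i)$ with $q\in\mathbb Z_n$ and $y_1,\dots,y_k\in V$, and of all stage sets that the rule of Lemma~\ref{lem:connect} can offer, over all positions $q_0$, all outside vertices and all earlier choices made in the offered sets. Every target set has size at least $c_1n$, since $1-kd\ge c_1$. A stage set is determined by the stage, the position $q_0$, $2k$ outside vertices and at most $k+1$ earlier choices, so $|\mathcal T|\le n^{k+1}+(k+2)n^{3k+2}$. The family $\mathcal T$ depends only on $\mathbf G$ and $\chi$.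

Let $M=\lfloor\zeta n/(3k+3)\rfloor$. Let $\mathcal A$ be an interval of positions that consists of $M$ \emph{windows} of $2k+1$ positions, with a \emph{separator} of $k+2$ positions between consecutive windows; it begins and ends with a window. Then $|\mathcal A|\le M(3k+3)\le\zeta n$. Let $z_j$ be the \emph{center} of the $j$th window. All $2k$ neighbors of $z_j$ lie in its window. Given a map $\varphi_0$ on the windows, let $R_j$ be the set of $v\in V$ that are compatible at $z_j$ with $\varphi_0(q)$ for all $2k$ neighbors $q$ of $z_j$.

\begin{lemma}\label{lem:absorb}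
There is a valid injective map $\varphi_0\colon\mathcal A\to V$ such that for every $v\in V$ and every $A\in\mathcal T$ at least $Mc_2/2$ indices $j$ satisfy $\varphi_0(z_j)\in A$ and $v\in R_j$.
\end{lemma}

\begin{proof}
Embed the windows at random, one after another; positions in different windows are nonadjacent. In the $j$th window choose $\varphi_0(z_j)$ uniformly among the unused vertices. Then treat $z_j-k,\dots,z_j-1,z_j+1,\dots,z_j+k$ in this order, each time choosing uniformly among the unused vertices compatible with the neighbors already embedded. The position $z_j-i$ has $1+(k-i)\le k$ such neighbors, namely $z_j$ and $z_j-k,\dots,z_j-i-1$. The position $z_j+i$ has $1+(i-1)+(k-i)=k$, namely $z_j$, then $z_j+1,\dots,z_j+i-1$, and $z_j-1,\dots,z_j-(k-i)$.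

Fix $v\in V$ and $A\in\mathcal T$, and condition on any history before window $j$. At most $\zeta n$ vertices are used, so $\varphi_0(z_j)\in A$ with probability at least $c_1-\zeta\ge c_1/2$. By symmetry, $v\in R_j$ means that $\varphi_0(q)\notin F_{z_jq}(v)$ for each neighbor $q$ of $z_j$. The condition on $v$ involves $2k$ forbidden sets, but it is imposed on the neighbors one at a time, and each of them faces only $k+1$ forbidden sets. When $q$ is treated, the number of allowed vertices outside $F_{z_jq}(v)$ is at least
\[
\big(1-(k+1)d-\zeta\big)n\ge\big(1-\tfrac34(1+\zeta)-\zeta\big)n\ge n/8 ,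
\]
because $\frac{k+1}{2k}\le\frac34$ for $k\ge2$. In particular the choice is possible, and it avoids $F_{z_jq}(v)$ with conditional probability at least $\frac18$. So both $\varphi_0(z_j)\in A$ and $v\in R_j$ hold with conditional probability at least $c_2$. By the Chernoff bound, fewer than $Mc_2/2$ indices $j$ have both properties with probability at most $e^{-Mc_2/8}$. Since $M$ is linear in $n$ and $|\mathcal T|$ is polynomial, $n|\mathcal T|e^{-Mc_2/8}<1$ for large $n$, and some outcome works for all pairs $(v,A)$. Fix it.

Fill each separator by Lemma~\ref{lem:connect}; its outside positions lie in the two adjacent windows. Each stage set has at least $c_1n>\zeta n$ elements, so we can always choose an unused vertex. Positions in different separators are nonadjacent. The resulting map is valid and injective.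
\end{proof}

\subsection{Embedding almost all segments}\label{sub:cover}

The remaining $n-|\mathcal A|$ positions form an interval. Let $s=\lfloor(n-|\mathcal A|-k-2)/(\ell+k+2)\rfloor$ and divide this interval as $J_1I_1J_2I_2\cdots J_sI_sJ_{s+1}$, with \emph{segments} $I_j$ of length $\ell$, \emph{gaps} $J_1,\dots,J_s$ of length $k+2$, and a last gap with $k+2\le|J_{s+1}|<\ell+2k+4$. No edge of $C_n^k$ joins two segments, or a segment and $\mathcal A$. Since $s\le n/\ell$, the total length of the gaps satisfies
\begin{equation}\label{eq:gaps}
s(k+2)+|J_{s+1}|\le\min\big(\tfrac{c_3}{20},\tfrac\zeta2\big)n+\ell+2k+4 .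
\end{equation}
Let $U$ be any set of $N=s\ell$ vertices outside $\varphi_0(\mathcal A)$.

\begin{lemma}\label{lem:cover}
All but at most $\xi s$ of the segments can be embedded validly and injectively into $U$, with pairwise disjoint images.
\end{lemma}

\begin{proof}
For large $n$ the right side of \eqref{eq:gaps} is at most $\zeta n$, so $N\ge(1-2\zeta)n$. As $\zeta=\eta/10$, we have $(1+\eta)(1-2\zeta)=1+0.8\eta-0.2\eta^2\ge1+\zeta$, hence
\[
|F_e(x)\cap U|\le\frac{1+\zeta}{2k}\,n\le\frac{1+\eta}{2k}\,N .
\]
This is why the absorbing interval and the gaps may occupy only a share of order $\eta$ of the cycle, and why $\ell>1/\eta$. The sets $F_e(x)\cap U$ are symmetric on $U$, so Proposition~\ref{prop:chain} applies to each segment $I_j$. Let $\mathbb P_j$ be the law of the resulting valid random sequence $(x_1,\dots,x_\ell)$. Reveal the entries in increasing order of index. The first prescribed entry has probability $1/N$ by (ii). Each later one has conditional probability at most $K/N$, as an average of the probabilities in (iii). So for distinct $p,q,r$ and all $x,y,z\in U$,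
\begin{equation}\label{eq:joint}
\mathbb P_j(x_p=x,x_q=y)\le\frac K{N^2},\qquad \mathbb P_j(x_p=x,x_q=y,x_r=z)\le\frac{K^2}{N^3},
\end{equation}
and every single sequence has probability at most $(K/N)^\ell$.

\emph{A fractional matching.} The segments carry different colorings, so a set of vertices must be matched to a specific segment. For $j\in[s]$ and a set $X\subseteq U$ with $|X|=\ell$, let $\omega(j,X)$ be the $\mathbb P_j$-probability that $(x_1,\dots,x_\ell)$ is an ordering of $X$. Regard $\{j\}\cup X$ as an edge of weight $\omega(j,X)$ on the disjoint union $[s]\cup U$. The weighted degree or codegree is the sum of the weights of the edges containing a given vertex or pair.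

The weighted degree of $j\in[s]$ is the $\mathbb P_j$-probability that all entries are distinct. By \eqref{eq:joint}, $\mathbb P_j(x_p=x_q)\le N\cdot K/N^2$ for $p\neq q$, so this degree lies in $[1-\ell^2K/N,1]$.

The weighted degree of $x\in U$ is $\sum_j\sum_p\mathbb P_j(x_p=x,\ \text{all entries distinct})$. By uniformity it is at most $s\ell/N=1$ and at least $1-\sum_j\sum_p\sum_{q<r}\mathbb P_j(x_p=x,\,x_q=x_r)$. If $p\notin\{q,r\}$, summing \eqref{eq:joint} over the common value bounds the last probability by $N\cdot K^2/N^3$. If $p\in\{q,r\}$, it equals $\mathbb P_j(x_q=x_r=x)\le K/N^2$. In both cases it is at most $K^2/N^2$, so the degree lies in $[1-\ell^2K^2/N,1]$, because $s\ell\cdot\ell^2K^2/N^2=\ell^2K^2/N$.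

The weighted codegree is at most $s\ell^2K/N^2=\ell K/N$ for two elements of $U$ by \eqref{eq:joint}, at most $\ell/N$ for a pair $j\in[s]$, $x\in U$, and $0$ for two elements of $[s]$.

\emph{An unweighted hypergraph.} Theorem~\ref{thm:PS} concerns hypergraphs without weights, so we sample one. Let $D=\sqrt N$ and select each edge $\{j\}\cup X$ independently with probability $D\,\omega(j,X)$. This is at most $D\,\ell!\,(K/N)^\ell\le1$ for large $N$, as $\ell\ge2$. The degree of a vertex is a sum of independent indicators with mean in $[(1-\ell^2K^2/N)D,D]$. By the Chernoff bound it deviates from its mean by more than $D^{2/3}$ with probability at most $2e^{-D^{1/3}/3}$. There are at most $2N$ vertices, so with probability $1-o(1)$ all degrees are $(1+o(1))D$. The codegree of a pair is a sum of independent indicators with mean at most $\ell KN^{-1/2}$. It is at least $6$ only if some six of these indicators equal $1$, and summing the products of their probabilities over all $6$-sets gives at most the sixth power of the mean, which is $O(N^{-3})$. There are at most $4N^2$ pairs, so with probability $1-o(1)$ all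 codegrees are at most $5$. Fix a selection with both properties.

\emph{A matching.} Apply Theorem~\ref{thm:PS} with $r=\ell+1$ and $\varepsilon=\xi/3$. For large $n$ its hypotheses hold with $\Delta=(1+o(1))D$. Every edge contains exactly one element of $[s]$, so there are $(1+o(1))sD$ edges, and they split into at most $(1+\xi/3)\Delta$ matchings. The largest has at least $(1-o(1))s/(1+\xi/3)\ge(1-\xi)s$ edges. For each of its edges $\{j\}\cup X$ we have $\omega(j,X)>0$, so some ordering of $X$ is a valid injective embedding of $I_j$. The indices $j$ are distinct and the sets $X$ are disjoint.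
\end{proof}

\subsection{Filling the remaining positions}\label{sub:complete}

Lemmas~\ref{lem:absorb} and~\ref{lem:cover} together give a valid injective map on $\mathcal A$ and the filled segments. Let $H$ be the set of empty positions, that is, the gaps and the unfilled segments, and let $W$ be the set of unused vertices. Then $|H|=|W|$. By \eqref{eq:gaps}, $\xi s\ell\le c_3n/20$ and $Mc_2\ge c_3n-c_2$, for large $n$
\[
|H|\le\frac{c_3}{20}n+\ell+2k+4+\frac{c_3}{20}n\le\frac{Mc_2}4 .
\]
Fix a bijection $q\mapsto v_q$ from $H$ to $W$. We fill the positions of $H$ one at a time by the following \emph{exchange}. Given $q\in H$ and a target set $A\in\mathcal T$, pick a center $z_j$ not used in an earlier exchange with $\varphi_0(z_j)\in A$ and $v_q\in R_j$. It exists by Lemma~\ref{lem:absorb}, since there are at most $|H|<Mc_2/2$ exchanges in all. Move $\varphi_0(z_j)$ to $q$ and place $v_q$ at $z_j$.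

It remains to choose the order and the target sets. Every maximal interval of $H$ contains a gap, since each segment lies between two gaps; so it has length at least $k+2$. On each side it is followed by at least $k$ filled positions that are not centers: they belong to a filled segment, of length $\ell\ge k$, or they are the first or last $k$ positions of $\mathcal A$, which are noncentral positions of a window. In particular, positions in different maximal intervals are nonadjacent, and the intervals can be treated one after another. In one interval, go from left to right through all positions except the last $k+2$. When such a position $q$ is reached, its $k$ left neighbors are filled and its $k$ right neighbors are empty. Use the target set $V\setminus\bigcup_{i=1}^kF_{\{q-i,q\}}(y_i)$, where $y_i$ is the occupant of $q-i$. Then the last $k+2$ positions have all their $2k$ outside positions filled. Fill them in the order of Lemma~\ref{lem:connect}, using its stage sets as target sets.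

Let $\varphi$ be the final map. It is a bijection $\mathbb Z_n\to V$: the vertices of $W$ occupy distinct centers, the former occupants of these centers occupy the positions of $H$, and nothing else has moved. It is valid, as the three types of edges show.
\begin{itemize}
\item An edge meeting $H$ contains no center, since a center has no neighbor outside its window. Only centers ever change their occupant, so the edge keeps the two vertices it had when its later endpoint was filled, and at that moment it was respected by the choice of the target set.
\item An edge containing a center $z_j$ joins it to a noncentral position $q$ of its window, whose occupant is still $\varphi_0(q)$. The occupant of $z_j$ is $\varphi_0(z_j)$ or a vertex of $R_j$, and either is compatible with $\varphi_0(q)$.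
\item Every other edge lies inside $\mathcal A$ or inside one filled segment, and neither of its occupants has moved.
\end{itemize}
So $\varphi$ is a $\chi$-colored Hamilton $k$-cycle in $\mathbf G$, and Theorem~\ref{thm:main} is proved. \qed

\begin{thebibliography}{9}

\bibitem{HHMO}
Emily Heath, Joseph Hyde, Natasha Morrison, Shannon Ogden,
\emph{Universality for transversal powers of Hamilton cycles},
arXiv:2510.18163 (2025).

\bibitem{PS}
N. Pippenger, J. Spencer,
\emph{Asymptotic behavior of the chromatic index for hypergraphs},
J. Combin. Theory Ser. A 51 (1989).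

\end{thebibliography}
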